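# Weak Type (1,1) for Christ–Journé Commutators of Every Degree

## 1. The weak type theorem and what it asserts

**Theorem 1.** Let $d\ge 2$, $n\ge 1$, $0<\epsilon<1$. Let $\kappa\in\mathcal S'(\mathbb R^d)\cap L^1_{\mathrm{loc}}(\mathbb R^d\setminus\{0\})$ be a regular Calderón–Zygmund convolution kernel with constant $C_\kappa$, that is,
$$|\kappa(x)|\le C_\kappa|x|^{-d}\ (x\neq0),\qquad |\kappa(x+h)-\kappa(x)|\le C_\kappa\frac{|h|^\epsilon}{|x|^{d+\epsilon}}\ \Big(x\ne0,\ |h|\le\frac{|x|}2\Big),\qquad \|\widehat\kappa\|_\infty\le C_\kappa .\tag{1}$$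
Let $a_1,\dots,a_n\in L^\infty(\mathbb R^d)$ and let $T=\mathscr C[a_1,\dots,a_n]$ be the $d$-commutator of degree $n$, formally
$$Tf(x)=\int_{\mathbb R^d}\kappa(x-y)\Big(\prod_{i=1}^n\int_0^1a_i((1-s_i)x+s_iy)\,ds_i\Big)f(y)\,dy .\tag{2}$$
Then for all $\lambda>0$ and all $f\in L^1\cap L^2$,
$$|\{x:|Tf(x)|>\lambda\}|\le C_{d,\epsilon}\Big(\|T\|_{L^2\to L^2}+n\,C_\kappa\prod_{i=1}^n\|a_i\|_\infty\Big)\lambda^{-1}\|f\|_1 .\tag{3}$$
By the $L^2$ bound of Christ and Journé recalled below, the right side is at most $C_{n,d,\kappa}\prod_i\|a_i\|_\infty\,\lambda^{-1}\|f\|_1$.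

So the answer to the question "are the commutators of degree $n\ge2$ of weak type $(1,1)$ in all dimensions $d\ge 2$, for all bounded coefficients?" is yes. The source of the problem is the paper of Andreas Seeger, Charles K. Smart and Brian Street, "Multilinear singular integral forms of Christ-Journé type", arXiv:1510.06990 (2015). For $n=1$ weak type $(1,1)$ was shown by Grafakos and Honzík in two dimensions and by Seeger in all dimensions; the problem records the degrees $n\ge2$ as open. The proof below treats all $n\ge 1$ at once. Section 8 proves a more general version, Theorem 2.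

Let us unpack the statement.

**Weak type.** An operator $T$ defined on $L^1\cap L^2$ is of weak type $(1,1)$ if $|\{|Tf|>\lambda\}|\le C\lambda^{-1}\|f\|_1$ for all $\lambda>0$ and $f\in L^1\cap L^2$. The constant may depend on everything except $f$ and $\lambda$. In (3) the coefficients enter only through $\prod\|a_i\|_\infty$ and the $L^2$ norm, so no smoothness of the $a_i$ can be used.

**The kernel.** A standard example in $\mathbb R^2$ is the Riesz kernel $\kappa(x)=x_2/|x|^3$, taken as a principal value distribution. It is smooth away from $0$ and homogeneous of degree $-2$, so it satisfies the first two conditions of (1); it is odd, and its Fourier transform is bounded.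

**The averages.** Choose Borel representatives of the $a_i$ with $|a_i|\le\|a_i\|_\infty$ everywhere, and put
$$m_i(x,y)=\int_0^1a_i((1-t)x+ty)\,dt,\qquad K(x,y)=\kappa(x-y)\prod_{i=1}^nm_i(x,y)\quad(x\neq y).\tag{4}$$
Thus $m_i(x,y)$ is the mean of $a_i$ over the segment from $x$ to $y$. For example, if $a(u)=1_{\{u_1>0\}}$ and $x_1>0>y_1$, then $m(x,y)=x_1/(x_1+|y_1|)$, the fraction of the segment that lies in the half-space.

**The operator.** Formula (2) is not meant as a pointwise principal value. For Schwartz functions $a_1,\dots,a_n,f,g$ and $s\in[0,1]^n$ the function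
$$\Phi_s(h)=\int g(x)f(x-h)\prod_{i=1}^na_i(x-s_ih)\,dx$$
is Schwartz in $h$, and one defines
$$\langle\mathscr C[a_1,\dots,a_n]f,g\rangle=\int_{[0,1]^n}\langle\kappa,\Phi_s\rangle\,ds .\tag{5}$$
By the results of Christ and Journé, $|\langle\mathscr C[a_1,\dots,a_n]f,g\rangle|\le C_{p,n,\kappa}\prod_i\|a_i\|_\infty\|f\|_p\|g\|_{p'}$ for $1<p<\infty$. Through these bounds and a standard limiting argument, $\mathscr C[a_1,\dots,a_n]$ is defined for all $a_i\in L^\infty$ and is bounded on $L^p$, $1<p<\infty$, with norm at most $C_{p,n,\kappa}\prod_i\|a_i\|_\infty$. We take the case $p=2$ as given; all the work concerns the passage from $L^2$ to weak $L^1$.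

## 2. Constant coefficients, one dimension, and the failure of Hörmander's condition in the plane

If every $a_i$ is a constant $c_i$, then $T=\prod c_i$ times convolution with $\kappa$, and the textbook Calderón–Zygmund theorem gives weak type $(1,1)$. Recall what that theorem needs besides the $L^2$ bound: a kernel representation off the diagonal, and Hörmander's condition
$$\int_{|x-y|\ge2|y-y'|}|K(x,y)-K(x,y')|\,dx\le H\qquad\text{for all }y\ne y'.$$

It is instructive to look at dimension one, although the theorem excludes it. With $A'=a$ we have $m(x,y)=\frac{A(x)-A(y)}{x-y}$; for $a=\operatorname{sgn}$ this is $\frac{|x|-|y|}{x-y}$. If $|a|\le1$, then $A$ is Lipschitz, and for $|x-y|\ge2|y-y'|$,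
$$|m(x,y)-m(x,y')|\le\frac{|A(y)-A(y')|}{|x-y|}+|A(x)-A(y')|\Big|\frac1{x-y}-\frac1{x-y'}\Big|\le\frac{2|y-y'|}{|x-y|}.$$
So $m$ is as regular as $\kappa$, however rough $a$ is, and Hörmander's condition holds: in one dimension the segments $[x,y]$ and $[x,y']$ overlap almost completely.

The sensible first attempt is to verify Hörmander's condition for $d\ge2$ with a constant depending on $\|a\|_\infty$ only. This is impossible, already for $d=2$ and $n=1$. Now the segments from $x$ to $y$ and to $y'$ meet only at $x$, and $a$ may take unrelated values on them. Here is a computation that shows it.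

Let $N\ge64$ be an integer and $a(u)=\cos(N\arg u)$, $a(0)=0$. Take $y=0$, $y'=e_1=(1,0)$, and $x=r(\cos\theta,\sin\theta)$ with $2\le r\le N/32$ and $|\sin\theta|\ge\frac12$. Since $a$ is constant on rays, $m(x,0)=\cos N\theta$. On the other segment write $u(t)=e_1+t(x-e_1)$ and let $\phi(t)=N\arg u(t)$, with a continuous branch. The derivative of the argument is (cross product of $u$ and $u'$) divided by $|u|^2$, so $\phi'(t)=Nr\sin\theta/|u(t)|^2$. Integrating by parts,
$$\Big|\int_0^1e^{i\phi}\,dt\Big|\le\frac1{|\phi'(0)|}+\frac1{|\phi'(1)|}+\int_0^1\Big|\Big(\frac1{\phi'}\Big)'\Big|dt\le\frac{2r^2+2r^2}{Nr|\sin\theta|}\le\frac{8r}N\le\frac14 ,$$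
because $|u(t)|^2$ is convex in $t$ with endpoint values $1$ and $r^2\ge1$, hence has variation at most $1+r^2\le2r^2$. So $|m(x,e_1)|\le\frac14$, and $|m(x,0)-m(x,e_1)|\ge\frac14$ wherever $|\cos N\theta|\ge\frac12$. The set $|\sin\theta|\ge\frac12$ consists of two intervals of length $2\pi/3$. Each contains at least $\lfloor2N/3\rfloor\ge N/3$ full periods (of length $\pi/N$) of $|\cos N\theta|$, and in each period $|\cos N\theta|\ge\frac12$ on a set of measure $2\pi/(3N)$. So the set of good $\theta$ has measure at least $4\pi/9$. For the Riesz kernel, $|\kappa(x)|=|\sin\theta|/|x|^2\ge\frac1{2|x|^2}$ there, and $|\kappa(x)-\kappa(x-e_1)|\le C|x|^{-3}$ for $|x|\ge2$. Hence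
$$\int_{|x|\ge2}|K(x,0)-K(x,e_1)|\,dx\ \ge\ \frac12\cdot\frac14\cdot\frac{4\pi}9\int_2^{N/32}\frac{dr}r-C=\frac{\pi}{18}\log\frac N{64}-C .$$
Every dyadic shell up to $|x|\approx N$ contributes a fixed amount. No bound depending only on $\|a\|_\infty$ is possible.

The point where the classical argument stops is therefore: cancellation of one bad function, at one place, does not give decay as the distance grows. We shall have to use many bad pieces at once.

## 3. The kernel of $T$ away from the diagonal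

The only facts about $T$ used from now on are linearity, $L^2$-boundedness, and the following.

**Lemma 1.** If $b\in L^2$ vanishes outside a compact set $E$, then
$$Tb(x)=\int K(x,y)b(y)\,dy\qquad\text{for a.e. }x\notin E.\tag{6}$$

**Step 1: smooth functions with disjoint supports.** The purpose is to replace the distributional definition (5) by an honest integral. Let $f,g\in C_c^\infty$ have disjoint supports. We claim
$$\langle Tf,g\rangle=B(a_1,\dots,a_n):=\int_{[0,1]^n}\iint\kappa(x-y)f(y)g(x)\prod_ia_i((1-s_i)x+s_iy)\,dy\,dx\,ds .\tag{7}$$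
The integral converges absolutely, since $\kappa$ is bounded on the compact set $\operatorname{supp}g-\operatorname{supp}f$, which does not contain $0$. For Schwartz $a_i$ the function $\Phi_s$ is smooth and supported in this compact set, so $\langle\kappa,\Phi_s\rangle=\int\kappa\,\Phi_s$, and the substitution $y=x-h$ turns (5) into (7).

For $a_i\in L^\infty$ the pairing $\langle Tf,g\rangle$ is a limit of pairings with Schwartz coefficients. The usual limits are bounded a.e. convergence of the coefficients, or weak-$*$ convergence in one coefficient at a time, and (7) is stable under both.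

First, suppose $a_i^{(m)}\to a_i$ a.e. and boundedly. For each fixed $s_i$ the linear map $(x,y)\mapsto(1-s_i)x+s_iy$ is onto $\mathbb R^d$, so preimages of null sets are null; the integrands converge a.e., and dominated convergence gives $B(a^{(m)})\to B(a)$. Second, fix all coefficients except $a_k$ and substitute $x=u+s_kh$, $y=u-(1-s_k)h$. The Jacobian has modulus $1$, $x-y=h$, and $(1-s_k)x+s_ky=u$. By Fubini $B=\int a_k(u)\Psi(u)\,du$ with $\Psi\in L^1$ independent of $a_k$, so $B$ is weak-$*$ continuous in $a_k$. This proves (7).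

**Step 2: from smooth $f$ to $b$.** By Fubini, $B=\iint K(x,y)f(y)g(x)\,dy\,dx$. Let $g\in C_c^\infty(\mathbb R^d\setminus E)$, and let $b_k\in C_c^\infty$ be mollifications of $b$ supported in shrinking neighborhoods of $E$; for large $k$ these are disjoint from $\operatorname{supp}g$. Then $b_k\to b$ in $L^2$ and in $L^1$, and $K$ is bounded on $\operatorname{supp}g$ times a small neighborhood of $E$. Hence $\langle Tb,g\rangle=\iint K(x,y)b(y)g(x)\,dy\,dx$. As $g$ is arbitrary, (6) follows. $\square$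

## 4. Calderón–Zygmund decomposition and smoothing at an intermediate scale

**Normalization.** If some $a_i=0$ a.e. then $T=0$ by the $L^2$ bound, and if $C_\kappa=0$ then $\widehat\kappa=0$ and $T=0$. Otherwise we divide $T$ by $C_\kappa\prod\|a_i\|_\infty$. So we assume $|a_i|\le1$ everywhere, $|\kappa(x)|\le|x|^{-d}$, and constant $1$ in the Hölder condition. Then $|m_i|\le1$ and $|K(x,y)|\le|x-y|^{-d}$. Put
$$A=\|T\|_{L^2\to L^2},\qquad\alpha=(A+n)^{-1}\le1,\qquad\mu=\alpha\lambda .$$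
We must show $|\{|Tf|>\lambda\}|\le C(A+n)\lambda^{-1}\|f\|_1$. Here and below, $C,c$ are positive constants that depend only on $d$, and on $\epsilon$ in the proof of Theorem 1; they may change from line to line.

**Step 1: decomposition at height $\mu$.** The purpose is to isolate the part where $L^2$ theory suffices. Let $\mathcal Q$ be the family of maximal (half-open) dyadic cubes $Q$ with $|Q|^{-1}\int_Q|f|>\mu$. They are pairwise disjoint. With $f_Q=|Q|^{-1}\int_Qf$ write $f=g+b$, $b=\sum_{Q\in\mathcal Q}b_Q$, $b_Q=(f-f_Q)1_Q$. The textbook properties are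
$$|g|\le2^d\mu\text{ a.e.},\quad\|g\|_1\le\|f\|_1,\quad\int b_Q=0,\quad\|b_Q\|_1\le2\int_Q|f|\le2^{d+1}\mu|Q|,\quad\sum_{Q\in\mathcal Q}|Q|\le\mu^{-1}\|f\|_1 .\tag{8}$$
The good part is handled by Chebyshev, using $A\alpha\le1$:
$$|\{|Tg|>\lambda/2\}|\le4A^2\lambda^{-2}\|g\|_2^2\le CA^2\mu\lambda^{-2}\|f\|_1\le CA\lambda^{-1}\|f\|_1 .\tag{9}$$

**Step 2: scales and annuli.** The purpose is to index the distance from $x$ to $Q$. Let $\ell(Q)=2^{L(Q)}$ be the side and $z_Q$ the center of $Q$. Fix an integer $s_0$ with $2^{s_0}\ge16d$; from now on $s\ge s_0$ is an integer. Given $s$ put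
$$j_Q=L(Q)+s,\qquad\rho_Q=2^{j_Q-s/2}.$$
So $\ell(Q)=2^{j_Q-s}$, and $\rho_Q$ is the geometric mean of $\ell(Q)$ and $2^{j_Q}$. Since $\sqrt d\,2^{-s}\le\frac1{16}$ and $\sqrt d\,2^{-s}\le\frac142^{-s/2}$,
$$\operatorname{diam}Q\le\min(2^{j_Q}/16,\ 2^{j_Q-s/2}),\qquad|y-z_Q|\le2^{j_Q}/32\quad(y\in Q).\tag{10}$$
Let $\Omega=\bigcup_QB(z_Q,2^{s_0}\ell(Q))$. By (8),
$$|\Omega|\le C\sum|Q|\le C\mu^{-1}\|f\|_1=C(A+n)\lambda^{-1}\|f\|_1 .\tag{11}$$
Since $f\in L^2$ and $g\in L^1\cap L^\infty$, we have $b\in L^2$; as $b_Q=b1_Q$, the series $\sum b_Q$ converges in $L^2$. Hence $Tb=\sum Tb_Q$ in $L^2$, and a subsequence of partial sums converges a.e. Each $x\notin\Omega$ lies outside every $\overline Q$, and for each $Q$ it lies in exactly one annulus $2^{j_Q}\le|x-z_Q|<2^{j_Q+1}$ with $s\ge s_0$. By Lemma 1, for a.e. $x\notin\Omega$,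
$$|Tb(x)|\le\sum_{s\ge s_0}\sum_{Q\in\mathcal Q}E_{Q,s}(x),\qquad E_{Q,s}(x)=1_{\{2^{j_Q}\le|x-z_Q|<2^{j_Q+1}\}}\Big|\int K(x,y)b_Q(y)\,dy\Big| .\tag{12}$$
On this annulus and for $y\in Q$, (10) gives $2^{j_Q-1}\le|x-y|\le2^{j_Q+2}$. So the size of $K$ alone yields
$$E_{Q,s}\le C\mu|Q|2^{-j_Qd}\,1_{B(z_Q,2^{j_Q+1})}.\tag{13}$$
This gives $\|E_{Q,s}\|_1\le C\mu|Q|$, without decay in $s$, and the sum over $s$ diverges. We need a factor $2^{-cs}$.

**Step 3: smoothing the coefficients.** The purpose is to use $\int b_Q=0$ as far as it goes. Let $\varphi\in C_c^\infty$ be nonnegative, radial, supported in the unit ball, $\int\varphi=1$, and $P_\rho a=\rho^{-d}\varphi(\cdot/\rho)*a$. Let $\widetilde m_i$ (depending on $Q$ and $s$) be $m_i$ with $a_i$ replaced by $P_{\rho_Q}a_i$. All the averages are bounded by $1$, so telescoping the product gives $|\prod m_i-\prod\widetilde m_i|\le\sum_i|m_i-\widetilde m_i|$, and $E_{Q,s}\le E^1_{Q,s}+\sum_iE_{Q,s}^{2,i}$ where, on $\{2^{j_Q}\le|x-z_Q|<2^{j_Q+1}\}$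 (and $0$ elsewhere),
$$E^1_{Q,s}(x)=\Big|\int\kappa(x-y)\prod_i\widetilde m_i(x,y)b_Q(y)\,dy\Big|,\qquad E^{2,i}_{Q,s}(x)=\int|\kappa(x-y)||m_i-\widetilde m_i|(x,y)|b_Q(y)|\,dy .$$

In $E^1$ we subtract $\kappa(x-z_Q)\prod\widetilde m_i(x,z_Q)$ from the kernel, which is allowed since $\int b_Q=0$. As $|y-z_Q|\le C2^{-s}2^{j_Q}$ and $|y-z_Q|\le|x-z_Q|/2$, the Hölder condition gives $|\kappa(x-y)-\kappa(x-z_Q)|\le C2^{-j_Qd}2^{-\epsilon s}$. Also
$$|\widetilde m_i(x,y)-\widetilde m_i(x,z_Q)|\le\|\nabla P_{\rho_Q}a_i\|_\infty|y-z_Q|\le C\,\ell(Q)/\rho_Q=C2^{-s/2}.\tag{14}$$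
Since the annulus has measure at most $C2^{j_Qd}$,
$$\|E^1_{Q,s}\|_1\le C(2^{-\epsilon s}+n2^{-s/2})\|b_Q\|_1,\qquad\sum_s\sum_Q\|E^1_{Q,s}\|_1\le Cn\|f\|_1 .\tag{15}$$

**Step 4: the rough remainder.** The purpose is to see what is left. For a Borel function $a$ with $|a|\le1$ and $y\in Q$ set
$$D_Q(y)=2^{-j_Qd}\int_{2^{j_Q-1}\le|w|\le2^{j_Q+2}}\Big|\int_0^1(a-P_{\rho_Q}a)(y+tw)\,dt\Big|\,dw .\tag{16}$$
With $w=x-y$ we have $(1-t)x+ty=y+(1-t)w$, so, with $D_Q$ formed from $a=a_i$,
$$\|E_{Q,s}^{2,i}\|_1\le C\int|b_Q(y)|D_Q(y)\,dy\le C\mu|Q|\sup_{y\in Q}D_Q(y).\tag{17}$$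

Is $D_Q$ small? For a single cube it need not be. Take $d=2$, $Q=[0,2^L)^2$, any $s$, and $a_N(u)=\cos(N\arg u)$ again. For fixed $\rho$ and $u$, $P_\rho a_N(u)\to0$ as $N\to\infty$ by the Riemann–Lebesgue lemma in the angular variable. So by dominated convergence
$$D_Q(0)\ge2^{-2j_Q}\int_{2^{j_Q-1}\le|w|\le2^{j_Q+2}}|\cos N\arg w|\,dw-o(1)=4\cdot\frac12\Big(16-\frac14\Big)-o(1)=31.5-o(1).$$
The coefficient conspires against the vertex $0$. But one function $a$ can conspire in this way against only a limited number of positions. The plan is as follows. If the cubes near $Q$ fill a substantial proportion of the ball of radius about $2^{j_Q}$, then $D_Q$ is small on average over such cubes. If they fill only a small proportion, we do not need $D_Q$ at all, because the pieces (13) then overlap little and $L^2$ estimates give decay.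

**Definition.** Let $\gamma=\frac1{4(d+2)}$, $\tau=\frac\gamma4$, $\delta=\eta=\frac\gamma{8(d-1)}$. A cube $Q\in\mathcal Q$ is $s$-heavy if
$$\sum\{|Q'|:Q'\in\mathcal Q,\ L(Q')\le L(Q),\ Q'\cap B(z_Q,2^{j_Q+3})\ne\emptyset\}>2^{-\tau s}2^{j_Qd},\tag{18}$$
and $s$-light otherwise.

For example, if $\mathcal Q=\{Q\}$, the left side is $|Q|=2^{-sd}2^{j_Qd}\le2^{-\tau s}2^{j_Qd}$, and $Q$ is $s$-light for every $s$. At the other extreme let $d=2$ and let $\mathcal Q$ be the unit dyadic cubes in $[0,2^m)^2$; then $j_Q=s$. For $s\le m$ the ball $B(z_Q,2^{s+3})$ intersected with $[0,2^m)^2$ contains a square of side $2^s$, so the left side is at least $2^{2s}>2^{-\tau s}2^{2s}$, and all cubes are $s$-heavy for $s_0\le s\le m$. Since the left side never exceeds $2^{2m}$, all are $s$-light once $(2-\tau)s\ge2m$. The same cube can thus be heavy for one $s$ and light for another.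

In the next two sections $\mathcal Q$ may be any countable family of disjoint dyadic cubes with $\sum|Q|<\infty$.

## 5. Light cubes: an $L^2$ bound from small overlap

**Lemma 2.** Let $\mu>0$ and let $\Theta_Q$ ($Q$ $s$-light) be measurable with $0\le\Theta_Q\le C\mu|Q|2^{-j_Qd}1_{B(z_Q,2^{j_Q+1})}$. Then
$$\Big\|\sum_{Q\ s\text{-light}}\Theta_Q\Big\|_2^2\le C\mu^22^{-\tau s}\sum_{Q\in\mathcal Q}|Q| .\tag{19}$$

*Proof.* Expand the square and order each pair by size: the left side is at most $2\sum_Q\sum_{L(Q')\le L(Q)}\int\Theta_Q\Theta_{Q'}$, with $Q,Q'$ light. Bounding $\Theta_Q$ by its supremum and integrating $\Theta_{Q'}$,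
$$\int\Theta_Q\Theta_{Q'}\le C\mu|Q|2^{-j_Qd}\cdot\mu|Q'|2^{-j_{Q'}d}|B(z_{Q'},2^{j_{Q'}+1})|\le C\mu^2|Q|2^{-j_Qd}|Q'| .$$
The integral vanishes unless the two balls meet, and then $|z_Q-z_{Q'}|<2^{j_Q+2}$, so that $z_{Q'}\in Q'\cap B(z_Q,2^{j_Q+3})$. As $Q$ is light, the sum of $|Q'|$ over such $Q'$ is at most $2^{-\tau s}2^{j_Qd}$. Summing over $Q$ gives (19). $\square$

## 6. Heavy cubes: averaging over segments beats roughness

**Proposition.** Let $a$ be Borel with $|a|\le1$, and let $D_Q$ be as in (16). Then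
$$\sum_{Q\ s\text{-heavy}}|Q|\sup_{y\in Q}D_Q(y)\le C2^{-\eta s}\sum_{Q\in\mathcal Q}|Q| .$$

The mechanism is this. By duality the sum becomes $\int a\,G$, where $G$ is a sum of functions built from rays through the points $y_Q$. Cut each such function into narrow sectors around directions $e_\nu$. Inside a sector the function is regular along $e_\nu$, so its high frequencies should lie near $e_\nu^\perp$. The frequencies that do not are small in $L^1$, by integration by parts along rays; here the factor $I-P_\rho$ removes low frequencies. The frequencies near $e_\nu^\perp$ are treated in $L^2$: a given $\xi$ is nearly orthogonal to only a fraction $2^{-\gamma s}$ of all the $e_\nu$. To use $L^2$ against the merely bounded function $a$ we must control the measure of the region of integration. That is what heaviness is for.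

Let $\mathcal H$ be any finite set of $s$-heavy cubes. It suffices to bound the sum over $\mathcal H$ with a constant independent of $\mathcal H$. In formulas with one cube we write $j=j_Q$, $\rho=\rho_Q$. Note that $\rho\le2^j$.

**Step 1: duality.** The purpose is to move the absolute value in (16) onto a test function. Choose $y_Q\in Q$ with $D_Q(y_Q)\ge\frac12\sup_QD_Q$. The inner integral in (16) at $y=y_Q$ is Borel in $w$; let $c_Q$ be its conjugate sign, cut off to $\{2^{j-1}\le|w|\le2^{j+2}\}$. So $c_Q$ is Borel, $|c_Q|\le1$, and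
$$D_Q(y_Q)=2^{-jd}\int c_Q(w)\int_0^1(a-P_\rho a)(y_Q+tw)\,dt\,dw .$$
Let $t_0=2^{-\delta s}$. Since $|a-P_\rho a|\le2$, the part $t\in[0,t_0]$ contributes at most $Ct_0=C2^{-\delta s}$. In the rest substitute $u=y_Q+tw$, $dw=t^{-d}du$; since $\varphi$ is even, $P_\rho$ can be moved to the other factor, and we obtain
$$2^{-jd}\int a\,(I-P_\rho)h_Q\,du,\qquad h_Q(u)=\int_{t_0}^1c_Q\Big(\frac{u-y_Q}t\Big)t^{-d}\,dt .\tag{20}$$
The cut at $t_0$ avoids the singularity that $h_Q$ would have at $y_Q$: now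
$$|h_Q|\le\int_{t_0}^1t^{-d}\,dt\le t_0^{1-d}.\tag{21}$$
The function $(I-P_\rho)h_Q$ vanishes outside $|u-y_Q|\le2^{j+2}+2^j$, hence outside $B(z_Q,2^{j+3})$ by (10). Put $U=\bigcup_{Q\in\mathcal H}B(z_Q,2^{j_Q+3})$. Since $|Q|2^{-j_Qd}=2^{-sd}$,
$$\sum_{Q\in\mathcal H}|Q|D_Q(y_Q)\le C2^{-\delta s}\sum_{\mathcal Q}|Q|+\Big|\int a1_UG\Big|,\qquad G=2^{-sd}\sum_{Q\in\mathcal H}(I-P_{\rho_Q})h_Q .\tag{22}$$

**Step 2: the measure of $U$.** This is the only place where heaviness is used. Let $Q\in\mathcal H$. The cubes $Q'$ in (18) have diameter at most $2^{j_Q}/16$ and meet $B(z_Q,2^{j_Q+3})$, so they lie in $B(z_Q,2^{j_Q+4})$. They are disjoint with total measure above $2^{-\tau s}2^{j_Qd}$, so the average of $1_{\bigcup\mathcal Q}$ over $B(z_Q,2^{j_Q+4})$ is at least $c2^{-\tau s}$. Hence the uncentered Hardy–Littlewood maximal function of $1_{\bigcup\mathcal Q}$ is at least $c2^{-\tau s}$ on $U$, and its weak type $(1,1)$ bound gives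
$$|U|\le C2^{\tau s}\sum_{\mathcal Q}|Q| .\tag{23}$$

**Step 3: regularity along rays.** The purpose is to find the smoothness hidden in $h_Q$. The function $c_Q$ is merely measurable, but $h_Q$ averages it along rays through $y_Q$. For $r>0$, $\theta\in S^{d-1}$, put $\sigma=r/t$ in (20); then $t^{-d}dt$ becomes $r^{1-d}\sigma^{d-2}d\sigma$, so
$$H_Q(r,\theta):=r^{d-1}h_Q(y_Q+r\theta)=\int_r^{r/t_0}c_Q(\sigma\theta)\sigma^{d-2}\,d\sigma .\tag{24}$$
Hence $H_Q(\cdot,\theta)$ is Lipschitz, with support in $[t_02^{j-1},2^{j+2}]$. Its derivative is the difference of the integrands at the two endpoints, so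
$$\int_0^\infty|\partial_rH_Q|\,dr\le\int|c_Q(r\theta)|r^{d-2}dr+\int\Big|c_Q\Big(\frac{r\theta}{t_0}\Big)\Big|\Big(\frac r{t_0}\Big)^{d-2}\frac{dr}{t_0}=2\int|c_Q(r\theta)|r^{d-2}dr\le C2^{j(d-1)}.\tag{25}$$
The bound does not involve $t_0$.

**Step 4: sectors and directional frequency cutoffs.** The purpose is to split $G$ into the two parts described above. Let $\{e_\nu\}$ be a maximal $2^{-\gamma s}$-separated subset of $S^{d-1}$; it has at most $C2^{\gamma s(d-1)}$ elements. By maximality we can partition $S^{d-1}$ into Borel sets $S_\nu\subset\{\theta:|\theta-e_\nu|\le2^{-\gamma s}\}$. Put $h_Q^\nu(u)=h_Q(u)1_{S_\nu}\big(\frac{u-y_Q}{|u-y_Q|}\big)$, so $h_Q=\sum_\nu h_Q^\nu$ a.e.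

With the convention $\widehat f(\xi)=\int f(x)e^{-i\langle x,\xi\rangle}dx$, let $\zeta\in C_c^\infty(\mathbb R)$, $0\le\zeta\le1$, $\zeta=1$ on $[-2,2]$, $\operatorname{supp}\zeta\subset[-4,4]$, and let $\mathcal P_\nu$ be the operator with Fourier multiplier $\zeta(2^{\gamma s}\langle\xi,e_\nu\rangle/|\xi|)$. Write $F_\nu=\sum_{Q\in\mathcal H}(I-P_{\rho_Q})h_Q^\nu$ and $G=G_1+G_2$ with
$$G_1=2^{-sd}\sum_\nu\mathcal P_\nu F_\nu,\qquad G_2=2^{-sd}\sum_{Q\in\mathcal H}\sum_\nu(I-\mathcal P_\nu)(I-P_{\rho_Q})h_Q^\nu .$$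

**Step 5: $G_1$ in $L^2$.** The purpose is to show $\|G_1\|_2^2\le C2^{2\delta(d-1)s-\gamma s}\sum_{\mathcal H}|Q|$.

First we count. For $\xi\ne0$, the number of $\nu$ with $|\langle\xi,e_\nu\rangle|\le4\cdot2^{-\gamma s}|\xi|$ is at most $C2^{\gamma s(d-2)}$. Indeed the caps $B(e_\nu,2^{-\gamma s}/2)\cap S^{d-1}$ are disjoint with measure at least $c2^{-\gamma s(d-1)}$, and for these $\nu$ they lie in the band $\{\theta\in S^{d-1}:|\langle\theta,\xi/|\xi|\rangle|\le5\cdot2^{-\gamma s}\}$, of measure at most $C2^{-\gamma s}$. So at each $\xi$ at most $C2^{\gamma s(d-2)}$ terms of $\sum_\nu\widehat{\mathcal P_\nu F_\nu}(\xi)$ are nonzero, and by Plancherel and Cauchy–Schwarz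
$$\|G_1\|_2^2\le C2^{-2sd}2^{\gamma s(d-2)}\sum_\nu\|F_\nu\|_2^2 .\tag{26}$$

Next we bound $\|F_\nu\|_2$ by counting overlaps of tubes. Let $\pi_\nu$ be the orthogonal projection to $e_\nu^\perp$. On the support of $h_Q^\nu$ we have $u-y_Q=r\theta$ with $r\le2^{j+2}$ and $|\theta-e_\nu|\le2^{-\gamma s}$, so $|\pi_\nu(u-y_Q)|\le2^{j+2-\gamma s}$. Convolution at scale $\rho$ enlarges the support by $\rho=2^{j-s/2}\le2^{j-\gamma s}$. With (21),
$$|(I-P_{\rho_Q})h_Q^\nu|\le2t_0^{1-d}1_{R_Q^\nu},\qquad R_Q^\nu=\{u:|\langle u-y_Q,e_\nu\rangle|\le2^{j_Q+3},\ |\pi_\nu(u-y_Q)|\le2^{j_Q+3-\gamma s}\},$$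
and $|R_Q^\nu|\le C2^{j_Qd-\gamma s(d-1)}$. Thus
$$\|F_\nu\|_2^2\le8t_0^{2-2d}\sum_{Q\in\mathcal H}\ \sum_{Q'\in\mathcal H,\,L(Q')\le L(Q)}|R_Q^\nu\cap R_{Q'}^\nu| .$$
Fix $Q$. If $R_Q^\nu\cap R_{Q'}^\nu\neq\emptyset$ and $L(Q')\le L(Q)$, then $|\langle y_{Q'}-y_Q,e_\nu\rangle|\le2^{j_Q+4}$ and $|\pi_\nu(y_{Q'}-y_Q)|\le2^{j_Q+4-\gamma s}$. Since $\operatorname{diam}Q'\le2^{j_{Q'}-s/2}\le2^{j_Q-\gamma s}$, all such $Q'$ lie in one tube of volume at most $C2^{j_Qd-\gamma s(d-1)}$. They are disjoint, so $\sum_{Q'}|Q'|\le C2^{j_Qd-\gamma s(d-1)}$. Moreover $|R_{Q'}^\nu|\le C2^{sd-\gamma s(d-1)}|Q'|$, because $2^{j_{Q'}d}=2^{sd}|Q'|$. Hence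
$$\sum_{Q'}|R_Q^\nu\cap R_{Q'}^\nu|\le C2^{sd-\gamma s(d-1)}\,2^{j_Qd-\gamma s(d-1)}=C2^{2sd-2\gamma s(d-1)}|Q| .$$
Insert this in (26), with at most $C2^{\gamma s(d-1)}$ indices $\nu$:
$$\|G_1\|_2^2\le Ct_0^{2-2d}\,2^{\gamma s(d-2)+\gamma s(d-1)-2\gamma s(d-1)}\sum_{\mathcal H}|Q|=C2^{2\delta(d-1)s-\gamma s}\sum_{\mathcal H}|Q| .$$
Without $\mathcal P_\nu$, Cauchy–Schwarz over all $\nu$ would cost $2^{\gamma s(d-1)}$ in place of $2^{\gamma s(d-2)}$, and this computation would give no gain; the factor $2^{-\gamma s}$ is exactly the near-orthogonality of $\xi$ to $e_\nu$.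

Finally, by (23) and since $\frac\tau2=\delta(d-1)=\frac\gamma8$,
$$\Big|\int a1_UG_1\Big|\le|U|^{1/2}\|G_1\|_2\le C2^{(\tau/2+\delta(d-1)-\gamma/2)s}\sum_{\mathcal Q}|Q|=C2^{-\gamma s/4}\sum_{\mathcal Q}|Q| .\tag{27}$$

**Step 6: $G_2$ in $L^1$.** The purpose is to show $\|G_2\|_1\le C2^{-s/4}\sum_{\mathcal H}|Q|$. Let $\beta\in C_c^\infty$ be radial, supported in $\frac12\le|\xi|\le2$, $0\le\beta\le1$, $\sum_{k\in\mathbb Z}\beta(2^{-k}\xi)=1$ for $\xi\ne0$. Fix $Q,\nu$ and put
$$M_k(\xi)=\beta(2^{-k}\xi)\,(1-\widehat\varphi(\rho\xi))\,\big(1-\zeta(2^{\gamma s}\langle\xi,e_\nu\rangle/|\xi|)\big).$$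
On $\operatorname{supp}M_k$ we have $|\langle\xi,e_\nu\rangle|\ge2\cdot2^{-\gamma s}|\xi|$, hence $|\langle\xi,\theta\rangle|\ge2^{-\gamma s}|\xi|$ for every $\theta\in S_\nu$. Write $\widehat{h_Q^\nu}$ in polar coordinates about $y_Q$ and integrate by parts once in $r$, which is allowed since $H_Q(\cdot,\theta)$ is Lipschitz with compact support in $(0,\infty)$:
$$M_k(\xi)\widehat{h_Q^\nu}(\xi)=\int_{S_\nu}\int_0^\infty\partial_rH_Q(r,\theta)\,e^{-i\langle y_Q+r\theta,\xi\rangle}\,\frac{M_k(\xi)}{i\langle\theta,\xi\rangle}\,dr\,d\theta .$$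
Let $\widehat{N_{k,\theta}}=M_k/(i\langle\theta,\cdot\rangle)$. The inverse Fourier transform of the right side is a superposition of translates of the $N_{k,\theta}$, so by (25)
$$\|\mathcal F^{-1}[M_k\widehat{h_Q^\nu}]\|_1\le C|S_\nu|\,2^{j(d-1)}\sup_{\theta\in S_\nu}\|N_{k,\theta}\|_1 .\tag{28}$$

To bound $N_{k,\theta}$, rescale $\xi=2^k\omega$. Then $\|N_{k,\theta}\|_1=2^{-k}\|\mathcal F^{-1}q\|_1$ with
$$q(\omega)=\beta(\omega)\,(1-\widehat\varphi(2^k\rho\,\omega))\,\big(1-\zeta(2^{\gamma s}\langle\omega,e_\nu\rangle/|\omega|)\big)\,(i\langle\theta,\omega\rangle)^{-1}.$$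
On $\operatorname{supp}q$, where $\frac12\le|\omega|\le2$, consider derivatives of order $|\alpha|\le d+1$ of each factor.

- The third factor has derivatives $O(2^{\gamma s|\alpha|})$, by the chain rule.
- The fourth has derivatives $O(2^{\gamma s(1+|\alpha|)})$, since $|\langle\theta,\omega\rangle|\ge c2^{-\gamma s}$.
- The second, with $R=2^k\rho$, has derivatives $O(\min(1,R^2))$. For $R\ge1$ this holds because $\widehat\varphi$ is Schwartz and $|\omega|\ge\frac12$: an $m$-th derivative is at most $R^m\cdot C(R/2)^{-m}$. For $R\le1$: $\widehat\varphi(0)=1$ and, as $\varphi$ is even, $\nabla\widehat\varphi(0)=0$, so $|1-\widehat\varphi(R\omega)|\le CR^2$ and $R|\nabla\widehat\varphi(R\omega)|\le CR^2$; a derivative of order $m\ge2$ produces a factor $R^m\le R^2$.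

By the Leibniz rule $|\partial^\alpha q|\le C\min(1,(2^k\rho)^2)2^{(d+2)\gamma s}$ for $|\alpha|\le d+1$. Since $(1+|x|)^{d+1}|\mathcal F^{-1}q(x)|\le C\sum_{|\alpha|\le d+1}\|\partial^\alpha q\|_1$ and $(1+|x|)^{-d-1}$ is integrable,
$$\|N_{k,\theta}\|_1\le C2^{-k}\min(1,(2^k\rho)^2)\,2^{(d+2)\gamma s}.\tag{29}$$

Now sum over $k$. The terms with $2^k\ge\rho^{-1}$ are bounded by a geometric series for $2^{-k}$, those with $2^k<\rho^{-1}$ by one for $2^k\rho^2$; so $\sum_k2^{-k}\min(1,(2^k\rho)^2)\le C\rho$. Hence $\sum_k\mathcal F^{-1}[M_k\widehat{h_Q^\nu}]$ converges in $L^1$. By Plancherel it converges in $L^2$ to $(I-\mathcal P_\nu)(I-P_\rho)h_Q^\nu$, so this is also the $L^1$ limit, and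
$$\|(I-\mathcal P_\nu)(I-P_\rho)h_Q^\nu\|_1\le C|S_\nu|2^{j(d-1)}\rho\,2^{(d+2)\gamma s}=C|S_\nu|2^{jd}2^{-s/2+(d+2)\gamma s}=C|S_\nu|2^{jd}2^{-s/4},$$
since $(d+2)\gamma=\frac14$. Summing over $\nu$ uses $\sum_\nu|S_\nu|=|S^{d-1}|$, and summing over $Q$ uses $2^{-sd}2^{j_Qd}=|Q|$:
$$\Big|\int a1_UG_2\Big|\le\|G_2\|_1\le C2^{-s/4}\sum_{\mathcal H}|Q| .\tag{30}$$

**Step 7: conclusion.** By (22), (27), (30),
$$\sum_{Q\in\mathcal H}|Q|\sup_QD_Q\le2\sum_{Q\in\mathcal H}|Q|D_Q(y_Q)\le C(2^{-\delta s}+2^{-\gamma s/4}+2^{-s/4})\sum_{\mathcal Q}|Q|,$$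
and $\eta=\delta\le\gamma/4\le\frac14$. This proves the Proposition. $\square$

The exponents are now easy to remember. The $L^1$ part has the gain $\rho2^{-j}=2^{-s/2}$ and the loss $2^{(d+2)\gamma s}$, which fixes $\gamma$. The $L^2$ part has the gain $2^{-\gamma s/2}$ and two losses, $2^{\tau s/2}$ from $|U|^{1/2}$ and $2^{\delta(d-1)s}$ from the cut at $t_0$; each loss is set to $2^{\gamma s/8}$.

## 7. Adding up the light and heavy parts

We return to the normalized $T$ and the family $\mathcal Q$ of Section 4 and complete the proof of Theorem 1.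

**Step 1: light cubes.** By (13) the $E_{Q,s}$ satisfy the hypothesis of Lemma 2. Lemma 2, Minkowski's inequality and (8) give
$$\Big\|\sum_s\sum_{Q\ s\text{-light}}E_{Q,s}\Big\|_2\le\sum_{s}\Big(C\mu^22^{-\tau s}\sum_{\mathcal Q}|Q|\Big)^{1/2}\le C(\mu\|f\|_1)^{1/2}.$$
So this function exceeds $\lambda/4$ on a set of measure at most $C\mu\lambda^{-2}\|f\|_1\le C\lambda^{-1}\|f\|_1$, as $\alpha\le1$.

**Step 2: heavy cubes.** Here $E_{Q,s}\le E^1_{Q,s}+\sum_iE^{2,i}_{Q,s}$. The sum of the $\|E^1_{Q,s}\|_1$ is at most $Cn\|f\|_1$ by (15). By (17), the Proposition and (8),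
$$\sum_{Q\ s\text{-heavy}}\|E^{2,i}_{Q,s}\|_1\le C\mu2^{-\eta s}\sum_{\mathcal Q}|Q|\le C2^{-\eta s}\|f\|_1 ,$$
and summing over $s$ and over $i=1,\dots,n$ gives at most $Cn\|f\|_1$. Hence
$$\Big\|\sum_s\sum_{Q\ s\text{-heavy}}E_{Q,s}\Big\|_1\le Cn\|f\|_1 ,$$
and this function exceeds $\lambda/4$ on a set of measure at most $Cn\lambda^{-1}\|f\|_1$.

**Step 3: the level set.** If $|Tf(x)|>\lambda$, then $|Tg(x)|>\lambda/2$ or $|Tb(x)|>\lambda/2$. In the latter case, up to a null set, (12) shows that $x\in\Omega$, or the light sum exceeds $\lambda/4$, or the heavy sum exceeds $\lambda/4$. Adding (9), (11) and the bounds of Steps 1 and 2, $|\{|Tf|>\lambda\}|\le C(A+n)\lambda^{-1}\|f\|_1$. Undoing the normalization gives (3). $\blacksquare$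

## 8. Lipschitz functions of the averages, and maximal truncations

The cancellation of $b_Q$ entered only in Step 3 of Section 4, through the Hölder condition and (14); the product structure entered only through a Lipschitz bound. This gives a more general statement. We write $\|h\|_{L^{q,\infty}}=\sup_{\lambda>0}\lambda|\{|h|>\lambda\}|^{1/q}$.

**Theorem 2.** Let $d\ge2$, $n\ge1$, and let $a_i$ be Borel with $|a_i|\le1$. Let $F:\{z\in\mathbb C^n:|z_i|\le1\}\to\mathbb C$ satisfy $|F|\le1$ and $|F(z)-F(z')|\le\Lambda\sum_i|z_i-z_i'|$. Let $k$ be Borel on $\{x\neq y\}$ with $|k(x,y)|\le|x-y|^{-d}$ and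
$$\int_{|x-y|\ge2|y-y'|}|k(x,y)-k(x,y')|\,dx\le H\qquad\text{for all }y\ne y'.\tag{31}$$
Put $K(x,y)=k(x,y)F(m_1(x,y),\dots,m_n(x,y))$ and let $1<q<\infty$.

(a) If $T$ is linear, bounded $L^q\to L^{q,\infty}$ with $\|Tf\|_{L^{q,\infty}}\le A\|f\|_q$, and $Tf(x)=\int K(x,y)f(y)\,dy$ for a.e. $x\notin\operatorname{supp}f$ whenever $f\in L^q$ has compact support, then for $f\in L^1\cap L^q$
$$\|Tf\|_{L^{1,\infty}}\le C_{d,q}(A+1+H+n\Lambda)\|f\|_1 .$$

(b) If $T_*f(x)=\sup_{\rho>0}\big|\int_{|x-y|>\rho}K(x,y)f(y)\,dy\big|$ is bounded $L^q\to L^{q,\infty}$ with norm $A$, then the same bound holds for $T_*$.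

For instance, $F(z)=z_1\cdots z_n$ has $|F|\le1$ and $\Lambda=1$ on the polydisc, by telescoping.

*Proof of (a).* We use the notation of Section 4 with $\alpha=(A+1+H+n\Lambda)^{-1}\le1$ and $\mu=\alpha\lambda$; constants now depend on $d$ and $q$. The decomposition (8), the set $\Omega$ and the scales are as before, with $|\Omega|\le C\mu^{-1}\|f\|_1=C(A+1+H+n\Lambda)\lambda^{-1}\|f\|_1$.

**Step 1: good part.** The purpose is to replace (9). As $\|g\|_q^q\le(2^d\mu)^{q-1}\|f\|_1$ and $A\alpha\le1$,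
$$|\{|Tg|>\lambda/2\}|\le(2A/\lambda)^q\|g\|_q^q\le CA^q\mu^{q-1}\lambda^{-q}\|f\|_1\le CA\lambda^{-1}\|f\|_1 .$$

**Step 2: pointwise bound for $Tb$.** The purpose is to recover (12). Since $b=f-g\in L^q$ and $b_Q=b1_Q$, the series $\sum b_Q$ converges in $L^q$. By linearity and the weak type bound, the partial sums of $\sum Tb_Q$ converge to $Tb$ in measure, hence a.e. along a subsequence. The assumed kernel representation of $Tb_Q$ off $\overline Q$ then gives (12) for a.e. $x\notin\Omega$, with the present $K$.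

**Step 3: light cubes.** Since $|K(x,y)|\le|x-y|^{-d}$, (13) holds, and Step 1 of Section 7 applies word for word: the light sum exceeds $\lambda/4$ on a set of measure at most $C\mu\lambda^{-2}\|f\|_1\le C\lambda^{-1}\|f\|_1$.

**Step 4: heavy cubes.** The purpose is to bound the heavy sum in $L^1$ by $C(H+n\Lambda)\|f\|_1$. With $m=(m_i)$ and $\widetilde m=(\widetilde m_i)$, all entries of modulus at most $1$, we have $|F(m)-F(\widetilde m)|\le\Lambda\sum_i|m_i-\widetilde m_i|$. Thus on its annulus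
$$E_{Q,s}\le\Big|\int k(x,y)F(\widetilde m(x,y))b_Q(y)\,dy\Big|+\Lambda\sum_i\int|k(x,y)||m_i-\widetilde m_i|(x,y)|b_Q(y)|\,dy .$$
The second part is treated as in (17) and Step 2 of Section 7, since only $|k(x,y)|\le|x-y|^{-d}$ is needed; its total $L^1$ norm over $s$ and $s$-heavy $Q$ is at most $Cn\Lambda\|f\|_1$.

In the first part we subtract the kernel at $y=z_Q$. By (14), $|F|\le1$, and $|k(x,z_Q)|\le2^{-j_Qd}$ on the annulus,
$$|k(x,y)F(\widetilde m(x,y))-k(x,z_Q)F(\widetilde m(x,z_Q))|\le|k(x,y)-k(x,z_Q)|+C2^{-j_Qd}\,n\Lambda2^{-s/2}.$$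
The last term contributes at most $\sum_s\sum_QCn\Lambda2^{-s/2}\|b_Q\|_1\le Cn\Lambda\|f\|_1$. For the other term, for fixed $Q$ the annuli are disjoint in $s$, and by (10) they lie in $\{|x-z_Q|\ge2|y-z_Q|\}$ for each $y\in Q$. So by (31), applied to the pair $z_Q,y$, its contribution summed over all $s$ and $Q$ is at most $H\sum_Q\|b_Q\|_1\le2H\|f\|_1$. Hence the heavy sum exceeds $\lambda/4$ on a set of measure at most $C(H+n\Lambda)\lambda^{-1}\|f\|_1$.

Adding the contributions as in Step 3 of Section 7 proves (a).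

*Proof of (b).* Now take $\alpha=c_0(A+1+H+n\Lambda)^{-1}$ with a small $c_0=c_0(d)\in(0,1]$ to be chosen, and $\mu=\alpha\lambda$. All truncated integrals converge absolutely for $f\in L^1\cap L^q$, because $|K|\le\rho^{-d}$ on $|x-y|>\rho$, and for $g\in L^q$, because $|x-y|^{-d}1_{|x-y|>\rho}$ is in $L^{q'}$ in $y$. We have $T_*f\le T_*g+T_*b$, and $T_*g$ is handled as in Step 1 of (a).

**Step 5: truncations of $b$ off $\Omega$.** The purpose is to show that truncating costs at most $\lambda/8$. Fix $x\notin\Omega$ and $\rho>0$. Since $|K|\le\rho^{-d}$ for $|x-y|>\rho$ and $\sum\|b_Q\|_1<\infty$, the truncated integral of $b$ is the absolutely convergent sum of those of the $b_Q$. There are three kinds of cubes.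

- A cube $Q\subset\{y:|x-y|>\rho\}$ contributes $\int K(x,y)b_Q(y)\,dy$, whose modulus is $E_{Q,s}(x)$ for the one $s$ whose annulus contains $x$.
- A cube $Q\subset\{y:|x-y|\le\rho\}$ contributes $0$.
- The remaining cubes meet both sets. By (10), for the $s$ whose annulus contains $x$, $|y-z_Q|\le|x-z_Q|/32$ on $Q$, so $\frac{31}{32}|x-z_Q|\le|x-y|\le\frac{33}{32}|x-z_Q|$ for all $y\in Q$. As some $y\in Q$ has $|x-y|\le\rho$, all have $|x-y|\le\frac{33}{31}\rho$, and $Q\subset B(x,2\rho)$. The contribution is at most $\rho^{-d}\|b_Q\|_1\le C\mu\rho^{-d}|Q|$. By disjointness these cubes together contribute at most $C\mu\rho^{-d}|B(x,2\rho)|\le C\mu\le Cc_0\lambda$, which is at most $\lambda/8$ if $c_0$ is small enough.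

Taking the supremum over $\rho$, for all $x\notin\Omega$,
$$T_*b(x)\le\frac\lambda8+\sum_{s\ge s_0}\sum_QE_{Q,s}(x).$$

**Step 6: the level set.** If $T_*f(x)>\lambda$, then $T_*g(x)>\lambda/2$ or $T_*b(x)>\lambda/2$. In the latter case $x\in\Omega$, or the double sum exceeds $3\lambda/8$, and then its light part or its heavy part exceeds $\lambda/8$. Both parts were estimated in (a), in $L^2$ and in $L^1$ respectively, with the absolute values already inside the sums; replacing $\lambda/4$ by $\lambda/8$, and the presence of $c_0$ in $|\Omega|\le C\mu^{-1}\|f\|_1$, change only constants. This proves (b). $\blacksquare$
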